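# Area against pseudo-area for cyclic polygons

## 1. Half-arcs, pseudo-area, and the ratio $\varphi_n$

All polygons in these notes are convex plane polygons inscribed in a circle; we call them *cyclic*.

**Definition (half-arcs).** Let a cyclic $n$-gon with sides $a_1,\dots,a_n$ lie on a circle of radius $R$. If side $i$ subtends the arc $2\theta_i$ (the arc that contains no other vertex), then $\theta_i\in(0,\pi)$ is its *half-arc*. The arcs fill the circle, so $\sum\theta_i=\pi$, and $a_i=2R\sin\theta_i$.

If the vertices are $R(\cos\omega_k,\sin\omega_k)$ in counterclockwise order, the shoelace formula gives the area $\frac12R^2\sum\sin(\omega_{k+1}-\omega_k)=\frac12R^2\sum_i\sin2\theta_i$. This holds whether or not the center lies inside: a side with $\theta_i>\pi/2$ contributes a negative term. We write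
$$S=\sum_i\sin\theta_i,\qquad \alpha=\tfrac12\sum_i\sin2\theta_i,\qquad\text{so}\qquad L_n=2RS,\quad A_n=R^2\alpha$$
for the perimeter and the area.

*Example.* The half-arcs $(\frac\pi2,\frac\pi8,\frac\pi8,\frac\pi8,\frac\pi8)$ on the unit circle describe half of a regular octagon, closed by a diameter. Here $S=1+4\sin\frac\pi8$ and $\alpha=\frac12\cdot4\sin\frac\pi4=\sqrt2$.

**Definition (pseudo-area and ratio).** The *pseudo-area* of the polygon is
$$P_n=\frac{L_n^2}{4}\sqrt{\Big(1-\frac{2a_1}{L_n}\Big)\cdots\Big(1-\frac{2a_n}{L_n}\Big)},\qquad\text{and}\qquad \varphi_n=\frac{A_n}{P_n}.$$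
Each factor is positive, since each side is shorter than the sum of the others. Substituting $a_i=2R\sin\theta_i$ and $L_n=2RS$ gives $P_n=R^2S^{2-n/2}\sqrt{\prod_i(S-2\sin\theta_i)}$, hence
$$\varphi_n=\frac{\alpha\,S^{n/2-2}}{\sqrt{\prod_i(S-2\sin\theta_i)}}.\tag{1}$$
So $\varphi_n$ is scale invariant, and it does not depend on the order of the sides.

*Example.* For the regular $n$-gon, $A_n=L_n^2/(4n\tan\frac\pi n)$ and $P_n=\frac{L_n^2}4(1-\frac2n)^{n/2}$, so its ratio is
$$\varphi_n^0=\frac{1}{n\tan\frac\pi n\,\big(1-\frac2n\big)^{n/2}}.\tag{2}$$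
For example $\varphi_3^0=\varphi_4^0=1$, $\varphi_5^0\approx0.9872$ and $\varphi_6^0=\frac{9\sqrt3}{16}\approx0.9743$.

**Definition (side vectors).** Because of scale invariance we normalize $L_n=1$ and put $x_i=a_i/L_n$, so that $x_i=\sin\theta_i/S$. We allow sides of length $0$ as a limiting device. Let
$$X_n=\Big\{x\in[0,\tfrac12)^n:\ \sum x_i=1\Big\},\qquad T_n=\Big\{\theta\in[0,\pi)^n:\ \sum\theta_i=\pi,\ \text{at least three }\theta_i>0\Big\}.$$
Every $x\in X_n$ has at least three positive entries, because two numbers below $\frac12$ have sum below $1$. For $\theta\in T_n$ we have $\alpha>0$, since $\alpha$ is the area of the nondegenerate convex polygon on the unit circle with the positive half-arcs.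

*Example.* $(\frac14,\frac14,\frac14,\frac14,0)\in X_5$ is a square regarded as a degenerate pentagon. If $x_n=0$, then $\theta_n=0$, and the last factor under the root in (1) is $S$, which cancels one factor $S^{1/2}$. Therefore
$$\varphi_n(x_1,\dots,x_{n-1},0)=\varphi_{n-1}(x_1,\dots,x_{n-1}).\tag{3}$$

**Definition (transfer).** Let $x\in X_n$ and $x_i\ge x_j$ with $i\neq j$. A *transfer* from $j$ to $i$ is a path $x(t)=x+t(e_i-e_j)$, $0\le t\le t_1$, that stays in $X_n$. Length moves from a side to another side that is at least as long, and the perimeter is fixed.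

*Example.* From $(\frac15,\frac15,\frac15,\frac15,\frac15)$, the transfer of $t_1=\frac1{10}$ from side 2 to side 1 ends at $(\frac3{10},\frac1{10},\frac15,\frac15,\frac15)$.

With all terms in place, here is what we want to decide. Among all $n$-gons with given sides, the cyclic one has the largest area. For triangles and cyclic quadrilaterals, Heron and Brahmagupta tell us that this area equals $P_n$. How far can the area be from the pseudo-area for more sides? The problem is taken from Abd Raouf Chouikha, "Paul levy's Isoperimetric Problems on cyclic polygons", arXiv:2607.07095 (2026), where it appears as a conjecture of P. Lévy.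

**Conjecture (L).** For every $n\ge5$ and every cyclic $n$-gon, $\varphi_n^0<\varphi_n<1$, where the left inequality is understood for non-regular polygons.

We shall prove that the conjecture is true. In words, the regular polygon has the smallest ratio, and the ratio never reaches $1$. The proof gives more: for $n\ge5$, every transfer between sides of a genuine $n$-gon strictly increases $\varphi_n$.

## 2. Triangles, quadrilaterals, and three pentagons

For $n=3$, Heron's formula says $A_3=P_3$, so $\varphi_3=1$. For $n=4$, Brahmagupta's formula says $A_4\le P_4$ with equality exactly for cyclic quadrilaterals, so $\varphi_4=1$ identically on our polygons. The first nontrivial case is $n=5$, where (1) reads $\varphi_5^2=\alpha^2S/\prod(S-2\sin\theta_i)$.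

Take three pentagons with one side growing and the other four equal. The regular one has $x_1=0.2$ and $\varphi_5\approx0.9872$.

For half-arcs $(\frac\pi3,\frac\pi6,\frac\pi6,\frac\pi6,\frac\pi6)$ we have $S=2+\frac{\sqrt3}2$ and $\alpha=\frac{5\sqrt3}4$. Hence
$$\varphi_5^2=\frac{\frac{75}{16}\big(2+\frac{\sqrt3}2\big)}{\big(2-\frac{\sqrt3}2\big)\big(1+\frac{\sqrt3}2\big)^4}\approx0.9771,\qquad x_1=\frac{\sqrt3}{4+\sqrt3}\approx0.302,\qquad \varphi_5\approx0.9885 .$$

For the half octagon $(\frac\pi2,\frac\pi8,\frac\pi8,\frac\pi8,\frac\pi8)$ we have $S\approx2.5307$ and $\alpha^2=2$. The product is $0.5307\cdot(1.7654)^4\approx5.1549$. So $\varphi_5^2\approx5.0615/5.1549\approx0.9819$, with $x_1\approx0.395$ and $\varphi_5\approx0.9909$.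

The values increase as length moves from the four short sides to the long one, and they stay below $1$. This suggests studying how $\varphi_n$ changes under a single transfer.

## 3. Side lengths and half-arcs determine each other

We want to differentiate in the side lengths, but the formulas live in the half-arcs. This section makes the change of variables legitimate, including at points with zero sides.

**Lemma 1.** The map $M:T_n\to X_n$, $M(\theta)=(\sin\theta_i/S)_i$, is a well-defined bijection, and near each point of $X_n$ its inverse is the restriction of a $C^\infty$ map. In particular $\varphi_n$ is continuous on $X_n$, and $t\mapsto\theta(x(t))$ is $C^1$ along segments in $X_n$.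

**Step 1: $M$ maps into $X_n$.** If $u,v>0$ and $u+v<\pi$, then $\sin(u+v)=\sin u\cos v+\cos u\sin v<\sin u+\sin v$. Let $\theta\in T_n$. If $\theta_i>0$, then $\sin\theta_i=\sin\big(\sum_{j\ne i}\theta_j\big)<\sum_{j\ne i}\sin\theta_j$, because at least two of the other angles are positive and their sum is below $\pi$. If $\theta_i=0$, the inequality $\sin\theta_i<\sum_{j\neq i}\sin\theta_j$ is trivial. In both cases $2\sin\theta_i<S$, that is, $x_i<\frac12$.

**Step 2: reduce $M(\theta)=x$ to one equation in one unknown.** Let $x\in X_n$, labeled so that $x_1$ is maximal, and suppose $M(\theta)=x$. We claim $\theta_i<\pi/2$ for $i\ge2$. Suppose $\theta_i\ge\pi/2$. A third angle is positive, so $\theta_1<\pi-\theta_i\le\pi/2$ and hence $\sin\theta_1<\sin\theta_i$, contradicting $x_1\ge x_i$. With $s=S$ and $\beta(s)=\sum_{i\ge2}\arcsin(sx_i)$ we therefore have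
$$\theta_i=\arcsin(sx_i)\ (i\ge2),\qquad\theta_1=\pi-\beta(s),\qquad q(s):=\frac{\sin\beta(s)}{s}-x_1=0.$$
Here $s$ lies in $J=\{s>0:\ s\max_{i\ge2}x_i<1,\ \beta(s)<\pi\}$, which is an interval $(0,s^*)$ because $\beta$ is increasing. Note that $\beta(s)<\pi$ holds since $x_1>0$ forces $\theta_1>0$.

Conversely, let $q(s)=0$ with $s\in J$, and define $\theta$ by these formulas. Then $\theta_1\in(0,\pi)$, $\sum\theta_i=\pi$, and $\sin\theta_i=sx_i$ for all $i$, so $S=s\sum x_i=s$ and $M(\theta)=x$. At least three $\theta_i$ are positive because at least three $x_i$ are, so $\theta\in T_n$. Thus the solutions of $M(\theta)=x$ correspond to the zeros of $q$ in $J$.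

**Step 3: $q$ has at most one zero.** On $J$,
$$s\,\frac{d}{ds}\log\frac{\sin\beta}{s}=\cot\beta\sum_{i\ge2}\frac{sx_i}{\sqrt{1-s^2x_i^2}}-1=\cot\beta\sum_{i\ge2}\tan\theta_i-1 .$$
This is negative. If $\beta\ge\pi/2$, the first term is $\le0$. If $\beta<\pi/2$, the strict superadditivity of $\tan$ on $(0,\pi/2)$ gives $\sum_{i\ge2}\tan\theta_i<\tan\beta$, since at least two of $\theta_2,\dots,\theta_n$ are positive. Since $\sin\beta/s>0$, we get $q'<0$ on $J$.

**Step 4: $q$ has a zero.** As $s\to0^+$, $q\to\sum_{i\ge2}x_i-x_1=1-2x_1>0$. Let $s\to s^*$, and put $x'=\max_{i\ge2}x_i>0$, so $s^*\le1/x'$. If $\beta\to\pi$, then $q\to-x_1<0$. Otherwise $s^*=1/x'$, and the limit $\beta(s^*)<\pi$ contains one term $\frac\pi2$ and at least one more positive term, so $\beta(s^*)>\frac\pi2$. Then $q\to x'\sin\beta(s^*)-x_1<x'-x_1\le0$. In both cases $q$ changes sign, so there is exactly one zero, and $M$ is a bijection.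

**Step 5: smoothness of the inverse.** Fix $x^0\in X_n$ with $x_1^0$ maximal. Near the zero found above, $q$ is smooth jointly in $(s,x)$, because $\arcsin$ is smooth on $(-1,1)$; here $x$ may range over a neighborhood in $\mathbb R^n$. Since $\partial q/\partial s\ne0$, the implicit function theorem gives a smooth $s(x)$, hence a smooth $\theta(x)$. For $x\in X_n$ close to $x^0$ we have $\theta_i\geq 0$ for $i\ge2$ and $\theta_1\in(0,\pi)$, so as in Step 2, $\theta(x)\in T_n$ and $M(\theta(x))=x$. By the bijectivity just proved, $\theta(x)=M^{-1}(x)$, even if $x_1$ is no longer maximal. The continuity of $\varphi_n$ follows from (1), because $S>0$ and $S-2\sin\theta_i=S(1-2x_i)>0$. $\square$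

In particular, every $x\in X_n$ with positive entries is the side vector of a cyclic $n$-gon of perimeter $1$, with $R=1/(2S)$. The vector $(\frac1n,\dots,\frac1n)$ belongs only to the regular one.

## 4. Area and pseudo-area shrink together

**Lemma 2.** Along any $C^1$ family of cyclic polygons, $dA=\sum_iR\cos\theta_i\,da_i$.

*Proof.* Differentiate $A=\frac12R^2\sum\sin2\theta_i$ and add $R^2\sum d\theta_i=0$:
$$dA=\sum_i\big(R\sin2\theta_i\,dR+R^2(\cos2\theta_i+1)\,d\theta_i\big)=\sum_iR\cos\theta_i\,\big(2\sin\theta_i\,dR+2R\cos\theta_i\,d\theta_i\big).$$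
The last bracket is $da_i$. The computation is also valid when some sides are identically zero. $\square$

Now consider a transfer $x(t)=x+t(e_i-e_j)$ with perimeter $1$, at a time $0<t<t_1$. Then $x_i(t)>x_j(t)>0$. Write
$$\theta_i=a=\mu+\delta,\qquad\theta_j=b=\mu-\delta,\qquad \psi=(\theta_k)_{k\ne i,j},\qquad \tau=\sum_{k\ne i,j}\theta_k=\pi-2\mu .$$
Some third side is positive, so $\tau>0$ and $0<\mu<\pi/2$. Since $a,b>0$, we have $|\delta|<\mu<\pi/2$. Also $0<\sin a-\sin b=2\cos\mu\sin\delta$. Hence $\delta\in(0,\pi/2)$.

By Lemma 2, $\frac{dA}{dt}=R(\cos a-\cos b)$, and $A=R^2\alpha$. In $\log P_n$ only two factors vary, and $\frac{\partial}{\partial a_i}\big[-\frac12\log(1-2a_i)\big]=\frac1{1-2a_i}=\frac1{2R(S-2\sin a)}$ because $2RS=1$. With $Q=(S-2\sin a)(S-2\sin b)>0$ this gives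
$$\frac{d}{dt}\log A=\frac{\cos a-\cos b}{R\alpha}=-\frac{2\sin\mu\sin\delta}{R\alpha},\qquad
\frac{d}{dt}\log P_n=-\frac{\sin a-\sin b}{RQ}=-\frac{2\cos\mu\sin\delta}{RQ}.$$

The first thing to try is to control area and pseudo-area separately. The formulas show where that stops: a transfer makes *both* of them shrink, and the sign of $\frac{d}{dt}\log\varphi_n$ depends on which one shrinks faster. Separate estimates of the two rates that lose a fixed amount cannot decide this. For $n=4$ the ratio is constant, so the two rates are equal. For $n\ge5$, if all but two of the other sides tend to $0$ and the limit is a point of $X_n$ with $x_i>x_j>0$, then the polygon tends to a quadrilateral and the difference of the rates tends to $0$. The comparison has to be exact on quadrilaterals. So we subtract first and estimate afterwards: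
$$\frac{d}{dt}\log\varphi_n=\frac{2\sin\delta\,\sin\mu}{R\,\alpha\,Q}\,\big[\alpha\cot\mu-Q\big].\tag{4}$$

**Purpose of the next computation:** to see that the bracket in (4) does not depend on $\delta$. Put $B=\sum_{k\ne i,j}\sin\theta_k$ and $C_0=\frac12\sum_{k\ne i,j}\sin2\theta_k$. Since $S-2\sin a=B-(\sin a-\sin b)$ and $S-2\sin b=B+(\sin a-\sin b)$,
$$Q=B^2-4\cos^2\mu\sin^2\delta .$$
Since $\frac12(\sin2a+\sin2b)=\sin2\mu\cos2\delta$,
$$\alpha\cot\mu=C_0\cot\mu+\sin2\mu\cot\mu\cos2\delta=C_0\cot\mu+2\cos^2\mu-4\cos^2\mu\sin^2\delta .$$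
The $\delta$-terms cancel in the difference. From $\frac\tau2=\frac\pi2-\mu$ we have $\tan\mu=\cot\frac\tau2$ and $\sin2\mu=\sin\tau$, so
$$\alpha\cot\mu-Q=C_0\cot\mu+2\cos^2\mu-B^2=\cot\mu\,\Big[C_0+\sin\tau-B^2\cot\tfrac\tau2\Big].$$
The last bracket involves only the *other* half-arcs $\psi$. This is the point of the whole argument: the sign of the derivative is the sign of one function of $\psi$. For $\psi\in[0,\pi)^m$ with $\tau=\sum_k\psi_k\in(0,\pi)$ define
$$K(\psi)=\sin\tau+\tfrac12\sum_k\sin2\psi_k-\cot\tfrac\tau2\Big(\sum_k\sin\psi_k\Big)^2 .\tag{5}$$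
Then (4) becomes
$$\frac{d}{dt}\log\varphi_n=\frac{2\sin\delta\cos\mu}{R\,\alpha\,Q}\,K(\psi).\tag{6}$$
The factor in front of $K(\psi)$ is positive.

## 5. The inequality $K\ge0$, by splitting angles

*Examples.* For $\psi=(\frac\pi4,\frac\pi4)$, $K=1+1-(\sqrt2)^2=0$. For $\psi=(\frac\pi6,\frac\pi6,\frac\pi6)$, $K=1+\frac{3\sqrt3}4-\frac94\approx0.049>0$. Both have $\tau=\frac\pi2$. This suggests that splitting an angle into more pieces makes $K$ grow. Zero entries of $\psi$ do not affect $K$.

**Lemma 3.** $K(\psi)=0$ if at most two $\psi_k$ are positive, and $K(\psi)>0$ if at least three are positive.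

**Step 1: two entries, exact equality.** Write the two entries (one may be $0$) as $\frac\tau2\pm\delta$. Then $\frac12\sum\sin2\psi_k=\sin\tau\cos2\delta$ and $\sum\sin\psi_k=2\sin\frac\tau2\cos\delta$, so
$$K=\sin\tau(1+\cos2\delta)-\cot\tfrac\tau2\cdot4\sin^2\tfrac\tau2\cos^2\delta=2\sin\tau\cos^2\delta-2\sin\tau\cos^2\delta=0 .$$

**Step 2: set up an induction on the number $m\ge3$ of positive entries.** We drop the zero entries, and split $\psi_1,\psi_2$ off from one merged angle. Write $\psi_{1,2}=\sigma\pm\delta$ with $0\le\delta<\sigma$, and let $2\rho=\psi_3+\dots+\psi_m>0$. Then $\frac\tau2=\sigma+\rho<\frac\pi2$. Put $B=\sum_{k\ge3}\sin\psi_k$, so that $B\le2\rho$, and $C=\frac12\sum_{k\ge3}\sin2\psi_k$. Since $\psi_1+\psi_2=2\sigma$ is fixed, only $u=\cos\delta\in(\cos\sigma,1]$ measures how $2\sigma$ is split. We have $\frac12(\sin2\psi_1+\sin2\psi_2)=\sin2\sigma\,(2u^2-1)$ and $\sin\psi_1+\sin\psi_2=2u\sin\sigma$, so $K(\psi)=k(\cos\delta)$ with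
$$k(u)=\sin\tau+C+\sin2\sigma\,(2u^2-1)-\cot\tfrac\tau2\,(B+2u\sin\sigma)^2 .$$
The value $u=\cos\sigma$ corresponds to $\delta=\sigma$, that is, to the unsplit angle:
$$k(\cos\sigma)=K(2\sigma,\psi_3,\dots,\psi_m)\ge0 .$$
Here $m-1$ entries are positive. For $m=3$ the value is $0$ by Step 1, and for $m>3$ it is positive by induction.

**Step 3: splitting increases $K$.** We show $k'>0$ on $[\cos\sigma,1]$. Differentiating,
$$k'(u)=4\sin\sigma\Big[2u\big(\cos\sigma-\sin\sigma\cot\tfrac\tau2\big)-B\cot\tfrac\tau2\Big].$$
Since $\cos\sigma\sin\frac\tau2-\sin\sigma\cos\frac\tau2=\sin(\frac\tau2-\sigma)=\sin\rho$,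
$$k'(u)=\frac{4\sin\sigma}{\sin(\tau/2)}\Big[2u\sin\rho-B\cos(\rho+\sigma)\Big].$$
For $u\ge\cos\sigma$ we use in turn $u\ge\cos\sigma$, then $\sin\rho>\rho\cos\rho$ (that is, $\tan\rho>\rho$ on $(0,\frac\pi2)$), then $\cos\rho\cos\sigma>\cos(\rho+\sigma)>0$, and finally $2\rho\ge B$:
$$2u\sin\rho\ge2\cos\sigma\sin\rho>2\rho\cos\rho\cos\sigma>2\rho\cos(\rho+\sigma)\ge B\cos(\rho+\sigma).$$
So $k'>0$. Since $\delta<\sigma$, we have $\cos\delta>\cos\sigma$, and $K(\psi)=k(\cos\delta)>k(\cos\sigma)\ge0$. $\square$

## 6. The transfer principle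

**Proposition 4.** Let $n\ge4$, $x\in X_n$, $i\ne j$, $x_i\ge x_j$, and let $x(t)=x+t(e_i-e_j)\in X_n$ for $0\le t\le t_1$. Then $t\mapsto\varphi_n(x(t))$ is nondecreasing on $[0,t_1]$. It is strictly increasing if at least three of the other coordinates $x_k$ ($k\ne i,j$) are positive.

*Proof.* By Lemma 1, $\varphi_n(x(t))$ is continuous on $[0,t_1]$, and $\theta(x(t))$ is $C^1$. For $0<t<t_1$ formula (6) holds, with $\sin\delta,\cos\mu,R,\alpha,Q>0$. The vector $\psi$ has as many positive entries as there are positive $x_k$ with $k\ne i,j$, and this number does not change along the path. By Lemma 3, $K(\psi)\ge0$, with strict inequality if this number is at least three. The mean value theorem gives both claims. $\square$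

*Remark (Brahmagupta's formula for cyclic quadrilaterals comes back).* For $n=4$ there are at most two other positive sides, so $K(\psi)=0$ and $\varphi_4$ is constant along every transfer. Any $x\in X_4$ can be moved to $(\frac14,\frac14,\frac14,\frac14)$ by reversed transfers: as long as $x$ is not this vector, pick $x_i>\frac14>x_j$ and move $\min(x_i-\frac14,\frac14-x_j)$ from $i$ to $j$. So $\varphi_4$ equals its value on the square of perimeter $1$, where $A=\frac1{16}$ and $P=\frac14\sqrt{\frac1{16}}=\frac1{16}$. Hence $\varphi_4=1$ on $X_4$.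

## 7. Equalizing sides and absorbing sides: Conjecture (L) holds

**Theorem 5.** For $n\ge5$ and every cyclic convex $n$-gon, $\varphi_n^0\le\varphi_n<1$, with equality on the left only for the regular $n$-gon.

**Left inequality: run transfers backward to the regular polygon.** Let all $x_i>0$, not all equal. Pick $i,j$ with $x_i>\frac1n>x_j$ and move $t=\min(x_i-\frac1n,\frac1n-x_j)$ from side $i$ to side $j$. Afterwards side $i$ has length $\ge\frac1n$, side $j$ has length $\le\frac1n$, and all coordinates along the way are positive and below $\frac12$. Read backward, this is a transfer from $j$ to $i$ as in Proposition 4, with $n-2\ge3$ other positive coordinates. So our move strictly decreases $\varphi_n$. It also increases the number of coordinates equal to $\frac1n$. This number cannot be exactly $n-1$, so after at most $n-1$ moves we reach $(\frac1n,\dots,\frac1n)$. Hence $\varphi_n(x)>\varphi_n^0$.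

**Right inequality: let the longer sides absorb the shortest one.** Let all $x_i>0$ with $x_n$ minimal. We distribute the length $x_n$ over the other sides and must keep every side below $\frac12$, so we give each side a share proportional to its room $\frac12-x_i$. Put
$$\Sigma=\sum_{i<n}\Big(\frac12-x_i\Big)=\frac{n-1}2-1+x_n>x_n,\qquad t_i=\frac{x_n\big(\frac12-x_i\big)}{\Sigma}\quad(i<n).$$
Then $0<t_i<\frac12-x_i$ and $\sum_{i<n}t_i=x_n$. Move $t_1$ from side $n$ to side $1$, then $t_2$ from side $n$ to side $2$, and so on up to side $n-1$. At each moment the receiving side is at least as long as what is left of side $n$, all coordinates stay in $[0,\frac12)$, and the $n-2\ge3$ coordinates not involved are positive. By Proposition 4, $\varphi_n$ strictly increases at every move. With (3),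
$$\varphi_n(x)<\varphi_n(x_1+t_1,\dots,x_{n-1}+t_{n-1},0)=\varphi_{n-1}(x_1+t_1,\dots,x_{n-1}+t_{n-1}).\tag{7}$$
The new vector lies in $X_{n-1}$ and has positive entries, so if $n-1\ge5$ we can repeat the step. We iterate down to $4$ sides, where $\varphi_4=1$. Hence $\varphi_n(x)<1$. $\blacksquare$

So Conjecture (L) is true for every $n\ge5$.

## 8. Majorization and Schur convexity

**Definition (majorization).** For $x,y\in\mathbb R^n$ we write $x\prec y$ ("$y$ majorizes $x$") if for each $m<n$ the sum of the $m$ largest entries of $x$ is at most that of $y$, and the total sums are equal.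

*Example.* $(\frac15,\dots,\frac15)\prec y$ for every $y\in X_5$. The vectors $(0.3,0.3,0.2,0.1,0.1)$ and $(0.4,0.15,0.15,0.15,0.15)$ are not comparable: their largest entries are $0.3<0.4$, but the sums of the two largest are $0.6>0.55$.

To use Proposition 4 we need the classical lemma of Hardy–Littlewood–Pólya and Muirhead (Marshall–Olkin–Arnold, *Inequalities: Theory of Majorization*, Lemma 2.B.1). We prove the form we need.

**Lemma 6.** Let $x\prec y$ be arranged in decreasing order, $x\ne y$. Then $x$ arises from $y$ by finitely many moves of the following kind: a positive amount passes from an entry $j$ to an entry $k>j$, and afterwards entry $j$ is still at least entry $k$. All entries remain between $\min y_i$ and $\max y_i$.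

*Proof.* At the first index where $x$ and $y$ differ, the partial sums force $x<y$. At the last index $q$ where they differ, the partial sums up to $q-1$ and the equality of the totals force $x_q>y_q$. Let $j$ be the largest index with $x_j<y_j$; then $j<q$. Let $k>j$ be the smallest index above $j$ with $x_k>y_k$. Strictly between $j$ and $k$ the vectors agree, by the choice of $j$ and $k$. Move $t=\min(y_j-x_j,\,x_k-y_k)>0$ from $j$ to $k$, and call the result $y'$. Then $y_j\ge y_j'\ge x_j\ge x_k\ge y_k'\ge y_k$. The vector $y'$ is again decreasing: $y'_j\le y_j\le y_{j-1}$, and $y_k'\ge y_k\ge y_{k+1}$, while the entries strictly between equal those of $x$ and so lie between $x_j\le y'_j$ and $x_k\ge y'_k$. Also $x\prec y'$. Indeed, the partial sums of $y'$ up to $m$ agree with those of $y$ unless $j\le m<k$, and in that case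
$$\sum_{i\le m}y_i'=\sum_{i<j}y_i+y_j'+\sum_{j<i\le m}x_i\ \ge\ \sum_{i<j}x_i+x_j+\sum_{j<i\le m}x_i=\sum_{i\le m}x_i .$$
Finally, $y'$ agrees with $x$ in at least one more coordinate than $y$ does. So the process ends at $x$ after finitely many moves. $\square$

**Theorem 7 (Schur convexity).** Let $n\ge5$ and let $x,y\in X_n$ with $x\prec y$. Then $\varphi_n(x)\le\varphi_n(y)$. The inequality is strict if $y$ is not a permutation of $x$ and $x$ has at least five positive entries (in particular for genuine $n$-gons).

*Proof.* Since $\varphi_n$ is symmetric, we may arrange both vectors in decreasing order. If they then coincide, there is nothing to prove. Otherwise take the moves of Lemma 6 from $y$ to $x$. All vectors stay in $X_n$, since their entries are $\ge0$ and $\le\max y_i<\frac12$. Each move, read backward, is a transfer as in Proposition 4, from the smaller entry $k$ to the larger entry $j$. So $\varphi_n$ does not increase along the way, and $\varphi_n(x)\le\varphi_n(y)$. The last move ends at $x$. If $x$ has at least five positive entries, then at least three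 positive coordinates are not involved in that move, and the move is strict. $\square$

## 9. The exact range of $\varphi_n$ and the fifth largest side

**Theorem 8.** Let $n\ge5$.

1. The set of values of $\varphi_n$ on cyclic convex $n$-gons is exactly $[\varphi_n^0,1)$. Also $\varphi_n^0<\varphi_{n-1}^0$ and $\varphi_n^0\downarrow e/\pi$, so $e/\pi<\varphi_n<1$ for all $n\ge5$, with both constants best possible.
2. Let $a_{(5)}$ be the fifth largest side. If $a_{(5)}\ge\varepsilon L_n$ with $0<\varepsilon\le\frac18$, then
$$\varphi_n^2<1-\frac{4\varepsilon^2(1-6\varepsilon)}{3(1-2\varepsilon)^3},\tag{8}$$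
and the right side is the exact supremum of $\varphi_n^2$ under this constraint.
3. For a sequence of cyclic $n$-gons, $\varphi_n\to1$ if and only if $a_{(5)}/L_n\to0$.

In part 3 the number $n$ is fixed. For regular $n$-gons with $n\to\infty$ we have $a_{(5)}/L_n=\frac1n\to0$, but $\varphi_n^0\to e/\pi$.

**Proof of part 1.** The vectors $x\in X_n$ with all $x_i>0$ form a convex set, and $\varphi_n$ is continuous on it, so its values form an interval. By Theorem 5 the minimum $\varphi_n^0$ is attained and all values are below $1$. As $x$ tends to $(\frac14,\frac14,\frac14,\frac14,0,\dots,0)\in X_n$ through this set, $\varphi_n(x)$ tends to the value there. By (3) that value is $\varphi_4(\frac14,\frac14,\frac14,\frac14)=1$. So the range is $[\varphi_n^0,1)$. For the regular $n$-gon all the $t_i$ in (7) are equal, and (7) reads $\varphi_n^0<\varphi_{n-1}^0$. In (2), $n\tan\frac\pi n\to\pi$ and $(1-\frac2n)^{n/2}\to e^{-1}$, so $\varphi_n^0\to e/\pi$. The sequence is strictly decreasing from $n=4$ on, so $\varphi_n^0>e/\pi$ for $n\ge5$. Over all $n\ge5$ the infimum of the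 values is $e/\pi$, and the supremum is $1$.

**Proof of part 2, Step 1: reduce to pentagons.** Arrange $x_1\ge\dots\ge x_n$, so that $x_5\ge\varepsilon$. If $n\ge6$, apply (7) repeatedly down to $5$ sides. In each step the map $x_i\mapsto x_i+x_n(\frac12-x_i)/\Sigma$ has slope $1-x_n/\Sigma>0$ in $x_i$. So the order of the sides is preserved, the five largest survive, and each of them grows. The result is $\varphi_n(x)\le\varphi_5(y)$ with $y\in X_5$ and all $y_i\ge\varepsilon$ (for $n=5$ take $y=x$).

**Step 2: find extremal pentagons.** Put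
$$z_\eta=\big(\tfrac12-\eta,\ \tfrac12-3\varepsilon+\eta,\ \varepsilon,\ \varepsilon,\ \varepsilon\big),\qquad 0<\eta\le\tfrac32\varepsilon .$$
Its entries have sum $1$ and are below $\frac12$. They are in decreasing order: $\frac12-\eta\ge\frac12-3\varepsilon+\eta$ because $\eta\le\frac32\varepsilon$, and $\frac12-3\varepsilon+\eta\ge\varepsilon$ because $\varepsilon\le\frac18$. Choose $\eta$ so small that also $\max y_i\le\frac12-\eta$. Since all $y_i\ge\varepsilon$, the sums of the two, three and four largest $y_i$ are at most $1-3\varepsilon$, $1-2\varepsilon$ and $1-\varepsilon$, which are the corresponding sums for $z_\eta$. So $y\prec z_\eta$, and Theorem 7 gives $\varphi_5(y)\le\varphi_5(z_\eta)$. Decreasing $\eta$ is a transfer from the second entry to the first, with three other positive entries, so $\varphi_5(z_\eta)$ strictly increases as $\eta\downarrow0$. It is bounded by $1$, so $\Lambda:=\lim_{\eta\to0}\varphi_5(z_\eta)$ exists, and $\varphi_5(y)<\Lambda$.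

**Step 3: find the limiting shape.** The limit of $z_\eta$ is $(\frac12,\frac12-3\varepsilon,\varepsilon,\varepsilon,\varepsilon)\notin X_5$, so continuity does not give $\Lambda$. Let $\theta^\eta=M^{-1}(z_\eta)$, and let $\theta^*$ be a limit point in the compact simplex $\{\theta_i\ge0,\ \sum\theta_i=\pi\}$ as $\eta\to0$.

- If $\theta^*$ had at least three positive entries, then $\theta^*\in T_5$, and by continuity of $M$ the limit of $z_\eta$ would be $M(\theta^*)\in X_5$. This is impossible, since the limit has an entry $\frac12$.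
- If exactly two entries were positive, they would be $c$ and $\pi-c$ with equal sines, and the limit of $z_\eta$ would be a permutation of $(\frac12,\frac12,0,0,0)$. This is impossible, since $\varepsilon>0$.
- So one entry $\theta_i^*$ equals $\pi$ and the others are $0$. Then along the chosen sequence $\sin\theta_i=\sin\big(\sum_{j\ne i}\theta_j\big)\sim\sum_{j\ne i}\theta_j\sim\sum_{j\ne i}\sin\theta_j$, so $\sin\theta_i/S\to\frac12$. Only the first entry of $z_\eta$ tends to $\frac12$, so $i=1$.

Every limit point is therefore $(\pi,0,0,0,0)$, and $\theta^\eta$ converges to it.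

**Step 4: compute $\Lambda$.** Write $\theta_1=\pi-\beta$ and $\theta_i=\beta t_i$ for $i\ge2$, where $\sum_{i\ge2}t_i=1$ and $\beta\to0$. Since $\sin\theta_i/\sin\beta=z_i/z_1$ and both angles tend to $0$, the $t_i$ have the same limits as $z_i/z_1$. With $v=2\varepsilon$,
$$(t_2,t_3,t_4,t_5)\to(1-3v,\,v,\,v,\,v).$$
Let $D=1-\sum_{i\ge2}t_i^3$. Expand the sines to third order. Because $\sum_{i\ge2} t_i=1$, the linear terms cancel, and the error terms are uniform since $t_i\in[0,1]$:
$$\alpha=\tfrac12\Big(\sum_{i\ge2}\sin2\beta t_i-\sin2\beta\Big)=\tfrac23\beta^3D+O(\beta^5),$$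
$$S-2\sin\theta_1=\sum_{i\ge2}\sin\beta t_i-\sin\beta=\tfrac16\beta^3D+O(\beta^5).$$
Moreover $S\sim2\beta$, and $S-2\sin\theta_i\sim2\beta(1-t_i)$ for $i\ge2$; here $1-t_i$ tends to $3v$ or $1-v$, both positive. The limit of $D$ is
$$1-(1-3v)^3-3v^3=9v-27v^2+24v^3=3v(3-9v+8v^2),$$
which is positive because $9v<3$ for $v\le\frac14$. Inserting everything in (1) with $n=5$,
$$\Lambda^2=\lim\frac{\frac49\beta^6D^2\cdot2\beta}{\frac16\beta^3D\,(2\beta)^4\prod_{i\ge2}(1-t_i)}=\lim\frac{D}{3\prod_{i\ge2}(1-t_i)}=\frac{9v-27v^2+24v^3}{9v(1-v)^3}.$$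
Subtracting from $1$,
$$1-\Lambda^2=\frac{9(1-3v+3v^2-v^3)-9+27v-24v^2}{9(1-v)^3}=\frac{3v^2-9v^3}{9(1-v)^3}=\frac{v^2(1-3v)}{3(1-v)^3}.$$
With $v=2\varepsilon$ this is the fraction in (8). With Steps 1 and 2, $\varphi_n(x)\le\varphi_5(y)<\Lambda$, which is (8).

**Step 5: the bound is the exact supremum.** For $n=5$ the polygons $z_\eta$ satisfy the constraint, and $\varphi_5(z_\eta)\to\Lambda$. For $n\ge6$ take
$$\big(\tfrac12-\eta-(n-5)\kappa,\ \tfrac12-3\varepsilon+\eta,\ \varepsilon,\ \varepsilon,\ \varepsilon,\ \kappa,\dots,\kappa\big)$$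
with small $\kappa>0$. Its fifth largest entry is $\varepsilon$. By continuity of $\varphi_n$ on $X_n$ and (3), letting $\kappa\to0^+$ gives the limit $\varphi_5(z_\eta)$. Letting then $\eta\to0^+$ gives $\Lambda$.

*Check against Section 2.* For $\varepsilon=\frac18$ we have $v=\frac14$ and $\Lambda^2=1-\frac{1}{81}=\frac{80}{81}$, so $\Lambda\approx0.9938$. The half octagon, with its four short sides about $0.151\ge\frac18$, had $\varphi_5\approx0.9909$.

**Proof of part 3.** Suppose $a_{(5)}/L_n\not\to0$. Along a subsequence $a_{(5)}\ge\varepsilon L_n$ for some $\varepsilon\in(0,\frac18]$. By (8), $\varphi_n^2$ stays below a constant there, and this constant is less than $1$ because $1-6\varepsilon\ge\frac14>0$. So $\varphi_n\not\to1$.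

Conversely, let $a_{(5)}/L_n\to0$, and let $\delta$ be the sum of the $n-4$ smallest $x_i$. Then $\delta\le(n-4)\,a_{(5)}/L_n\to0$. Replace the four largest entries of $x$ by their average and the remaining ones by theirs:
$$\bar x=\Big(\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{\delta}{n-4},\dots,\tfrac{\delta}{n-4}\Big).$$
This vector is decreasing, and its entries are at most $\max x_i<\frac12$, so $\bar x\in X_n$. It is majorized by $x$: for $m\le4$ the mean of the $m$ largest $x_i$ is at least the mean of the four largest, and for $m>4$ the same argument applies within the remaining block. By Theorem 5, Theorem 7, continuity and (3),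
$$1>\varphi_n(x)\ge\varphi_n(\bar x)\longrightarrow\varphi_n\big(\tfrac14,\tfrac14,\tfrac14,\tfrac14,0,\dots,0\big)=\varphi_4\big(\tfrac14,\tfrac14,\tfrac14,\tfrac14\big)=1 .$$
Hence $\varphi_n\to1$. $\blacksquare$
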